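\title{The copy language and pushdown automata with reversal-bounded counters}

\begin{abstract}
We prove that no one-way nondeterministic pushdown automaton with finitely many reversal-bounded counters accepts the language $\{xx : x\in\{a,b\}^*\}$, as conjectured by Ibarra and McQuillan. More generally, if such a machine accepts only proper powers $x^k$, $k\ge2$, then its language is bounded. For fixed $k\ge 2$ we determine the sets $X$ for which $\{x^k : x\in X\}$ is accepted: they are the bounded semilinear languages, and for them the pushdown is not needed. The proofs replace the machine by context-free grammars whose derivations carry an additive integer weight subject to linear inequalities, and then rearrange derivation trees without changing the total weight.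
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The machines and the question}

Throughout, alphabets are finite and nonempty, $\lambda$ is the empty word, and $\mathbb N=\{0,1,2,\dots\}$.

A \emph{one-way nondeterministic pushdown automaton with $\kappa$ counters} has a finite set of states, among them an initial state and some final states, an input alphabet $\Sigma$, a stack alphabet with an initial symbol $Z_0$, and a finite set $\Delta$ of transitions. Each counter holds a nonnegative integer. A transition consists of a source state, an input in $\Sigma\cup\{\lambda\}$, a stack symbol $Z$, a \emph{test} in $\{0,+\}^\kappa$, a target state, a string of stack symbols, and an \emph{effect} in $\{-1,0,1\}^\kappa$ whose $i$-th entry is not $-1$ when the $i$-th entry of the test is $0$. The transition can be applied when the machine is in the source state, the top of the stack is $Z$, and each counter is zero or positive as the test prescribes. It then reads its input (a transition with input $\lambda$ reads nothing and is called a \emph{$\lambda$-move}), replaces $Z$ by the string, adds the effect to the counters, and enters the target state. A transition that tests only some of the counters is an abbreviation for several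 transitions that test all of them. A \emph{computation} is a finite sequence of moves that starts in the initial state with stack $Z_0$ and all counters $0$. It \emph{accepts} $w$ if it reads exactly $w$ and ends in a final state; the final stack and counter values are arbitrary.

The counters are \emph{reversal-bounded} if there is a constant $r$ such that in every computation each counter alternates at most $r$ times between nondecreasing and nonincreasing mode: for each counter, the moves split into at most $r+1$ consecutive blocks, on each of which that counter is nondecreasing or nonincreasing. A machine with reversal-bounded counters is called an \emph{NPCM}, and the set $L(M)$ of words accepted by an NPCM $M$ is an \emph{NPCM language}. A \emph{counter machine} is an NPCM that does not use its pushdown, that is, whose stack is $Z_0$ at all times.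

The two kinds of storage compare distant parts of the input in different ways. The stack compares arbitrarily many letters, but in nested order: it accepts the even palindromes $\{xx^R : x\in\{a,b\}^*\}$, where $x^R$ is the reversal of $x$, by pushing the first half and popping it against the second. Reversal-bounded counters compare in any order, but only a bounded number of quantities: two counters accept $\{a^ib^ja^ib^j : i,j\ge0\}$ by counting up on the first two blocks and down on the last two. The \emph{copy language}
\[
L_{\mathrm{copy}}=\{xx : x\in\{a,b\}^*\}
\]
asks for arbitrarily many comparisons in an order that is not nested: in a word of length $2m$, the letters at positions $t$ and $t+m$ must agree for all $t<m$. One therefore expects that an NPCM cannot accept it, and Ibarra and McQuillan~\cite{IM} conjectured this.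

Three observations show what a proof must respect. First, a single comparison is within reach, and the complement of $L_{\mathrm{copy}}$ is accepted with one counter. Indeed, a word of even length is not a square exactly when it has the form $y\,c\,y'\,c'\,y''$ with letters $c\ne c'$ and $|y'|=|y|+|y''|$; the counter goes up on $y$, down to zero on the first part of $y'$, up on the rest of $y'$, and down to zero on $y''$. Second, counting letters does not help. The vectors (number of $a$'s, number of $b$'s) of the words of $L_{\mathrm{copy}}$ are the pairs of even numbers, the same as for the even palindromes. Third, the reversal bound is essential. With three unrestricted counters, a machine guesses the middle of the input, stores each half, preceded by a digit $1$, as a binary number (doubling a counter by $\lambda$-moves with the help of the third), and compares the two numbers.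

\subsection{Results}

\begin{theorem}\label{thm:copy}
No NPCM, with any number of reversal-bounded counters, accepts $L_{\mathrm{copy}}$.
\end{theorem}

The example $\{a^ib^ja^ib^j\}$ shows that some infinite sets of squares are accepted, and suggests asking which. A \emph{proper power} is a word $x^k$ with $k\ge2$. A language is \emph{bounded} if it is contained in $v_1^*\cdots v_l^*$ for some nonempty words $v_1,\dots,v_l$.

\begin{theorem}\label{thm:bounded}
If every word of an NPCM language is a proper power (the exponent may vary with the word), then the language is bounded.
\end{theorem}

A subset of $\mathbb Z^d$ is \emph{linear} if it has the form $b+\sum_{p\in P}\mathbb Np$ with $b\in\mathbb Z^d$ and $P\subseteq\mathbb Z^d$ finite, and \emph{semilinear} if it is a finite union of linear sets.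

\begin{theorem}\label{thm:class}
Let $\Sigma$ be a finite alphabet, $X\subseteq\Sigma^*$, and $k\ge2$ a fixed integer. The following are equivalent.
\begin{enumerate}
\item[(a)] $\{x^k : x\in X\}$ is accepted by an NPCM.
\item[(b)] $X=\{u_1^{i_1}\cdots u_l^{i_l} : (i_1,\dots,i_l)\in J\}$ for some nonempty words $u_1,\dots,u_l$ and some semilinear set $J\subseteq\mathbb N^l$.
\item[(c)] $\{x^k : x\in X\}$ is accepted by a counter machine.
\item[(d)] $X$ is bounded and accepted by an NPCM.
\end{enumerate}
\end{theorem}

Call a language as in (b) \emph{bounded semilinear}. For $k=2$ the theorem says that an NPCM accepts $\{xx : x\in X\}$ exactly when $X$ is bounded semilinear, and that the pushdown is then not needed. For $k=1$ the equivalence fails, since $X=\{a,b\}^*$ is accepted by a finite automaton and is not bounded.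

\subsection{Method}

Section~\ref{sec:normal} removes the machine: every NPCM language is a finite union of languages given by a context-free grammar together with an additive weight in $\mathbb Z^d$, where a derivation counts only if its total weight satisfies a fixed system of linear inequalities. This is the only place where the reversal bound is used to restrict what a machine can do. Repeating a part of a derivation tree changes the weight, so pumping is not directly available; the proofs use operations that preserve the total weight.

Section~\ref{sec:exchange} proves Theorem~\ref{thm:copy} by exchanging subtrees of equal weight between derivations of different words. The point is to show that the weights can be kept linear in the input length in spite of $\lambda$-moves, so that many words share a weight. Sections~\ref{sec:counts} and~\ref{sec:powers} prove Theorem~\ref{thm:bounded} by permuting loops inside one derivation tree. This argument does not use Section~\ref{sec:exchange} and gives a second proof of Theorem~\ref{thm:copy}. Section~\ref{sec:class} deduces Theorem~\ref{thm:class}.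

\section{Preliminaries}\label{sec:prelim}

\subsection{Words and bounded languages}

Positions in a word $w$ are numbered $0,\dots,|w|-1$, and $w[t]$ is the letter at position $t$. Subsets of bounded languages are bounded. If $K\subseteq v_1^*\cdots v_l^*$ and $K'\subseteq u_1^*\cdots u_{l'}^*$, then $v_1^*\cdots v_l^*u_1^*\cdots u_{l'}^*$ contains both $KK'$ and $K\cup K'$. Since also $w\in w^*$, bounded languages are closed under finite products and finite unions, and finite languages are bounded. A language contained in $v_1^*\cdots v_l^*$ has at most $(n+1)^l$ words of length $n$, because each exponent is at most $n$.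

\subsection{Grammars and trees}

We use four textbook facts. The languages accepted by pushdown automata (the case $\kappa=0$) are the context-free languages. The intersection of a context-free language with a regular language is context-free. For every context-free $K\subseteq T^*$, the language $K\setminus\{\lambda\}$ is generated by a grammar in \emph{Chomsky normal form}, whose rules have the forms $A\to BC$ and $A\to t$ with $A,B,C$ nonterminals and $t\in T$. Finally, let the \emph{Parikh vector} of $\gamma\in T^*$ be the vector in $\mathbb N^T$ that counts the occurrences of each letter, and the \emph{Parikh image} of a language the set of Parikh vectors of its words; Parikh's theorem states that the Parikh image of a context-free language is semilinear.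

Fix a grammar in Chomsky normal form. An \emph{$A$-tree} is a derivation tree whose root is labeled $A$ and whose leaves are all terminals; its \emph{yield} is the word on its leaves. An \emph{$(A,B)$-context} is a derivation tree whose root is labeled $A$, with one leaf labeled by the nonterminal $B$, called the \emph{foot}, and all other leaves terminals. It represents a derivation $A\Rightarrow^*\alpha B\beta$ with $\alpha,\beta\in T^*$, and $(\alpha,\beta)$ are its \emph{sides}. A \emph{loop at $A$} is an $(A,A)$-context; the single node $A$ is the \emph{trivial} loop. Cutting an $A$-tree at a node labeled $B$ gives an $(A,B)$-context above the node and a $B$-tree below it. To \emph{insert} a loop at $B$ at this node is to glue the loop between the two parts.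

\subsection{Integer points of polyhedra}

The image of a linear set under an affine map with integer coefficients is linear, so such maps preserve semilinearity. If a linear set $b+\sum_{p\in P}\mathbb Np$ lies in $\mathbb N^d$, then $b$ and all $p\in P$ lie in $\mathbb N^d$, since a negative entry of $p$ would make $b+np$ leave $\mathbb N^d$.

We recall the Minkowski--Weyl description of a polyhedron $Q=\{z\in\mathbb R^q : D'z\ge f'\}$ with $D'$ an integer matrix. If $Q$ is nonempty and contains no line, then $Q$ is the sum of the convex hull of its finitely many vertices and the cone $\{z : D'z\ge0\}$. Each vertex is the unique solution of a system obtained by turning $q$ linearly independent rows of $D'z\ge f'$ into equations, and the cone is the set of nonnegative real combinations of finitely many integer vectors. The next lemma is used in two ways: with $f$ varying, to obtain small solutions, and with $f$ fixed, to obtain semilinear sets.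

\begin{lemma}\label{lem:integer}
Let $D$ be an integer matrix with $q$ columns. There are a finite set $P\subseteq\{z\in\mathbb N^q : Dz\ge0\}$ and a constant $C_D$ such that for every integer vector $f$, every $z\in\mathbb N^q$ with $Dz\ge f$ can be written as
\[
z=z_0+\sum_{p\in P}n_p\,p,\qquad n_p\in\mathbb N,\quad z_0\in\mathbb N^q,\quad Dz_0\ge f,\quad \|z_0\|_\infty\le C_D(1+\|f\|_\infty).
\]
In particular, for fixed $f$ the set $Y=\{z\in\mathbb N^q : Dz\ge f\}$ equals $F+\sum_{p\in P}\mathbb Np$ for a finite set $F\subseteq Y$, and $Y$ is semilinear.
\end{lemma}

\begin{proof}
Let $P$ be a finite set of integer generators of the cone $\{z\in\mathbb R^q : z\ge0,\ Dz\ge0\}$. Let $z$ be an integer point of $Q=\{z\in\mathbb R^q : z\ge0,\ Dz\ge f\}$. The polyhedron $Q$ lies in the nonnegative orthant, so it contains no line. A vertex of $Q$ has the form $B^{-1}f''$, where $B$ is a nonsingular matrix made of $q$ rows of $D$ and of the identity matrix, and each entry of $f''$ is $0$ or an entry of $f$. There are finitely many such $B$, and they depend only on $D$. Hence all vertices, and all points of their convex hull, have norm at most $C'\|f\|_\infty$ with $C'$ depending only on $D$. Write $z=\bar z+\sum_p\xi_p\,p$ with $\bar z$ in the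 convex hull of the vertices and real $\xi_p\ge0$. Put $n_p=\lfloor\xi_p\rfloor$ and
\[
z_0=z-\sum_pn_p\,p=\bar z+\sum_p(\xi_p-n_p)\,p .
\]
The first expression shows that $z_0$ is an integer vector. The second shows that $z_0\in Q$ and $\|z_0\|_\infty\le C'\|f\|_\infty+\sum_p\|p\|_\infty$.

For the last statement let $F$ be the set of points of $Y$ of norm at most $C_D(1+\|f\|_\infty)$. Then $Y\subseteq F+\sum_p\mathbb Np$ by the first part, and the reverse inclusion holds because $p\ge0$ and $Dp\ge0$.
\end{proof}

Equations are allowed in such systems, since an equation is a pair of inequalities.

\section{From machines to constrained grammars}\label{sec:normal}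

\begin{definition}\label{def:constrained}
A \emph{constrained grammar} over $\Sigma$ is a tuple $\mathcal G=(G,h,\omega,S)$, where
\begin{itemize}
\item $G$ is a grammar in Chomsky normal form with terminal alphabet $T$, set of nonterminals $\mathcal N$, set of rules $R$ and start symbol $I$;
\item $h:T^*\to\Sigma^*$ is a monoid morphism with $h(T)\subseteq\Sigma\cup\{\lambda\}$;
\item $\omega:T^*\to\mathbb Z^d$ is a monoid morphism, called the \emph{weight};
\item $S=\{v\in\mathbb Z^d : Ev\ge\eta\}$ for an integer matrix $E$ and an integer vector $\eta$.
\end{itemize}
Its language is $L(\mathcal G)=\{h(\gamma) : \gamma\in L(G),\ \omega(\gamma)\in S\}$. A terminal $t$ is \emph{silent} if $h(t)=\lambda$.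
\end{definition}

For instance, if $G$ generates $a^+b^+$, $h$ is the identity, $\omega(a)=1$, $\omega(b)=-1$ and $S=\{0\}$, then $L(\mathcal G)=\{a^nb^n : n\ge1\}$. In the normal form below, terminals are annotated transitions, the grammar accounts for the states and the stack, silent terminals are $\lambda$-moves, and the weight records the counters.

\begin{proposition}\label{prop:normal}
For every NPCM $M$ there are constrained grammars $\mathcal G_1,\dots,\mathcal G_e$ and a set $L_0\subseteq\{\lambda\}$ with $L(M)=L_0\cup L(\mathcal G_1)\cup\dots\cup L(\mathcal G_e)$.
\end{proposition}

\begin{proof}
Let $M$ have $\kappa$ counters, each alternating at most $r$ times. For a sequence of transitions $\tau_1\cdots\tau_N$ let $n_t\in\mathbb Z^\kappa$ be the sum of the effects of $\tau_1,\dots,\tau_t$, with $n_0=0$. The sequence is an accepting computation if and only if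
\begin{enumerate}
\item[(i)] ignoring the counters, it is a legal sequence of moves from the initial state and stack to a final state, and
\item[(ii)] for every $t\in\{1,\dots,N\}$ and every counter $i$, the entry $n_{t-1,i}$ is $0$ if $\tau_t$ tests counter $i$ as $0$, and is at least $1$ if $\tau_t$ tests it as $+$.
\end{enumerate}
No separate condition $n_t\ge0$ is needed, because a counter is decremented only when tested as $+$. The difficulty is that (ii) consists of $N\kappa$ conditions, while a constrained grammar imposes a fixed number. The reversal bound resolves this: on a stretch where a counter is monotone, it is enough to check the two ends.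

\emph{Segments.} Consider an accepting computation with $N\ge1$ and a counter $i$. At most $r$ cuts divide the moves into blocks on which counter $i$ is monotone. Within such a block the values $n_{t-1,i}$ before the moves form a monotone sequence in $\mathbb N$, so the test on counter $i$ changes at most once, and one more cut per block makes it constant. This takes at most $2r+1$ cuts per counter. Making the cuts for all counters, we obtain $q\le s:=\kappa(2r+1)+1$ nonempty consecutive \emph{segments}, in each of which every counter is monotone and all transitions have the same test.

\emph{The grammars.} A \emph{profile} $\pi$ consists of a number $q\in\{1,\dots,s\}$ and, for each $j\le q$, a test $\sigma_j\in\{0,+\}^\kappa$ and a direction vector $d_j\in\{\uparrow,\downarrow\}^\kappa$. There are finitely many profiles. Let $T=\Delta\times\{1,\dots,s\}\times\{0,1\}$; the second coordinate names the segment, and the third marks the last move of a segment. Let $K_\pi$ be the set of words $(\tau_1,j_1,\epsilon_1)\cdots(\tau_N,j_N,\epsilon_N)$ such that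
\begin{enumerate}
\item[(1)] $j_1\cdots j_N\in1^+2^+\cdots q^+$, and $\epsilon_t=1$ exactly when $t=N$ or $j_{t+1}\ne j_t$;
\item[(2)] if $j_t=j$, then $\tau_t$ has test $\sigma_j$, and the $i$-th entry of its effect is $\ge0$ if $d_{j,i}={\uparrow}$ and $\le0$ if $d_{j,i}={\downarrow}$;
\item[(3)] $\tau_1\cdots\tau_N$ satisfies (i).
\end{enumerate}
Conditions (1) and (2) are regular, and (3) is checked by a pushdown automaton that reads names of transitions and performs their actions on state and stack. So $K_\pi$ is context-free. It does not contain $\lambda$; let $G_\pi$ generate it in Chomsky normal form. Let $h(\tau,j,\epsilon)$ be the input of $\tau$.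

\emph{The weights.} Let $d=2s\kappa$ and write a vector $v\in\mathbb Z^d$ as a family of blocks $v_{j,\epsilon}\in\mathbb Z^\kappa$ with $1\le j\le s$ and $\epsilon\in\{0,1\}$. Let $\omega(\tau,j,\epsilon)$ have the effect of $\tau$ in block $(j,\epsilon)$ and $0$ elsewhere. For $j\le q$ put
\[
v^{\mathrm{first}}_j=\sum_{j'<j}(v_{j',0}+v_{j',1}),\qquad v^{\mathrm{last}}_j=v^{\mathrm{first}}_j+v_{j,0}.
\]
If $v=\omega(\gamma)$ with $\gamma\in K_\pi$, these are the vectors $n_{t-1}$ before the first and before the last move of segment $j$. The mark $\epsilon$ is there because tests concern values before a move, and the last move of a segment may change a zero counter to a positive one or conversely. Let $S_\pi$ be the set of $v$ such that for all $j\le q$ and all $i$, the $i$-th entries of $v^{\mathrm{first}}_j$ and $v^{\mathrm{last}}_j$ are both $0$ if $\sigma_{j,i}=0$, and both at least $1$ if $\sigma_{j,i}=+$. This is a system of integer linear inequalities. By (2), for $\gamma\in K_\pi$ every value $n_{t-1,i}$ with $t$ in segment $j$ lies between these two entries. Hence $\omega(\gamma)\in S_\pi$ if and only if (ii) holds.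

Let $\mathcal G_\pi=(G_\pi,h,\omega,S_\pi)$. A word $\gamma\in K_\pi$ with $\omega(\gamma)\in S_\pi$ satisfies (i) and (ii), so it describes an accepting computation on $h(\gamma)$, and $L(\mathcal G_\pi)\subseteq L(M)$. Conversely, an accepting computation with at least one move, cut into segments, gives such a word for the profile that it determines. The computation with no move can accept only $\lambda$.
\end{proof}

\section{Exchanging factors}\label{sec:exchange}

The first proof of Theorem~\ref{thm:copy} rests on the following property of NPCM languages: the words of a given length fall into polynomially many classes, and inside a class a middle factor of substantial length can be transplanted from one word to another.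

\begin{proposition}\label{prop:exchange}
Let $L$ be an NPCM language. There is a polynomial $p$ such that for every $n\ge2$ the words of length $n$ in $L$ can be partitioned into at most $p(n)$ classes with the following property. To each class belong integers $j\ge0$ and $s$ with $n/3<s\le2n/3$ and $j+s\le n$ such that, whenever $uvz$ and $u'v'z'$ lie in the class with $|u|=|u'|=j$ and $|v|=|v'|=s$, the word $uv'z$ lies in $L$.
\end{proposition}

\subsection{The copy language has no such classes}

Take $n=6$, $j=1$, $s=4$, so that $v$ occupies positions $1,2,3,4$. Of the pairs $\{0,3\}$, $\{1,4\}$, $\{2,5\}$ on which a square must agree, the first and the last have exactly one position in $v$. For $x=aab$ and $x'=aaa$ we have $xx=a\,|\,abaa\,|\,b$ and $x'x'=a\,|\,aaaa\,|\,a$, and the transplant gives $aaaaab$, which is not a square because the pair $\{2,5\}$ received one letter from each word. For $x=aab$ and $x'=abb$, which differ only on the pair $\{1,4\}$, we have $x'x'=a\,|\,bbab\,|\,b$, and the transplant gives $abbabb$, a square. So a contradiction needs two words of the same class that differ on a pair separated by $v$. The bounds on $s$ guarantee that most pairs are separated.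

\begin{proof}[Proof of Theorem~\ref{thm:copy}]
Suppose that $L_{\mathrm{copy}}$ is an NPCM language and apply Proposition~\ref{prop:exchange} with $n=2m$. Fix a class with parameters $j,s$, so $2m/3<s\le4m/3$, and let $\mathcal V=\{j,\dots,j+s-1\}$. Call a pair $\{t,t+m\}$, $0\le t<m$, \emph{cut} if exactly one of its positions lies in $\mathcal V$. Arrange the positions $0,\dots,2m-1$ on a circle, so that the pairs are the antipodal pairs. An arc of at most $m$ consecutive positions contains at most one position of each pair. If $s\le m$, then $\mathcal V$ is such an arc and $s$ pairs are cut. If $s\ge m$, then the complement of $\mathcal V$ is such an arc and $2m-s$ pairs are cut. In both cases at least $2m/3$ pairs are cut and at most $m/3$ are uncut.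

Suppose that $xx$ and $x'x'$ lie in this class, $x\ne x'$, and $x[t]=x'[t]$ for all uncut pairs $\{t,t+m\}$. Choose $t$ with $x[t]\ne x'[t]$; the pair $\{t,t+m\}$ is cut. Write $xx=uvz$ and $x'x'=u'v'z'$ as in the proposition. In $uv'z$, the position of the pair that lies in $\mathcal V$ carries $x'[t]$ and the other carries $x[t]$. So $uv'z$ has length $2m$ and is not a square, although it lies in $L_{\mathrm{copy}}$. This contradiction shows that a word of the class is determined by its letters on the uncut pairs, and the class has at most $2^{m/3}$ elements. Since $L_{\mathrm{copy}}$ has $2^m$ words of length $2m$, we get $2^m\le p(2m)\,2^{m/3}$ for all $m\ge1$, which is false for large $m$.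
\end{proof}

\subsection{Skeletons}

It remains to prove Proposition~\ref{prop:exchange}. Fix a constrained grammar $\mathcal G$. If it has no silent terminal, the idea is short. A derivation tree of a word of length $n$ is a binary tree with $n$ leaves; it has a subtree with between $n/3$ and $2n/3$ leaves; the weight of this subtree has norm $O(n)$ and so takes polynomially many values; and two subtrees with the same root label and the same weight can be exchanged.

Silent terminals break the bound on the weight. If $G$ generates $t_+^*\,a\,t_-^*$ with $t_+,t_-$ silent of weights $1,-1$, $\omega(a)=0$ and $S=\{0\}$, then the one-letter word $a$ has derivation trees with subtrees of arbitrarily large weight. Nor can silent parts simply be removed: if $G$ generates $t_+^*a^+$ with $\omega(a)=-1$ and $S=\{0\}$, the silent part of a derivation of $a^n$ must have weight $n$. What is true is that every word has \emph{some} derivation whose parts have weight $O(n)$. To prove this we contract each silent part of a tree to a single node and remember only its weight.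

For $A,B\in\mathcal N$ let $H_{A,B}\subseteq\mathbb Z^d$ be the set of weights $\omega(\alpha\beta)$ of $(A,B)$-contexts with sides $(\alpha,\beta)$ such that $h(\alpha\beta)=\lambda$. We call such contexts \emph{silent}.

\begin{lemma}\label{lem:H}
Each set $H_{A,B}$ is semilinear.
\end{lemma}

\begin{proof}
Let $T_0$ be the set of silent terminals. Add to $G$ a new terminal $\hat B$ and the rule $B\to\hat B$, take $A$ as the start symbol, and intersect the generated language with the regular language $T_0^*\hat BT_0^*$. The result is context-free and consists of the words $\alpha\hat B\beta$ for which $(\alpha,\beta)$ are the sides of a silent $(A,B)$-context. Its Parikh image is semilinear, and $H_{A,B}$ is the image of it under the linear map that sends the unit vector of $t\in T$ to $\omega(t)$ and that of $\hat B$ to $0$.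
\end{proof}

\begin{definition}\label{def:skeleton}
Let $w\in\Sigma^*$ have length $n\ge1$. A \emph{skeleton} for $w$ is an ordered tree with $n$ leaves in which every internal node has two children, labeled as follows. Each node $\nu$ carries nonterminals $A_\nu,B_\nu$ and a vector $v_\nu\in H_{A_\nu,B_\nu}$. If $\nu$ is internal with children $\nu',\nu''$, then $B_\nu\to A_{\nu'}A_{\nu''}$ is a rule. If $\nu$ is the leaf with $i$ leaves to its left, it carries in addition a terminal $t_\nu$ such that $B_\nu\to t_\nu$ is a rule and $h(t_\nu)=w[i]$. The \emph{root label} is $A_\nu$ for the root $\nu$, and the \emph{weight} is $\sum_\nu v_\nu+\sum_{\nu\text{ leaf}}\omega(t_\nu)$.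
\end{definition}

A node $\nu$ stands for a silent context entered at $A_\nu$ and left at $B_\nu$, followed by one rule. A skeleton for a word of length $n$ has $2n-1$ nodes. The part of a skeleton below and including a node is a skeleton for a factor of $w$, called a \emph{subskeleton}.

\begin{lemma}\label{lem:skeleton}
Let $w\in\Sigma^*$ be nonempty, $A\in\mathcal N$ and $\theta\in\mathbb Z^d$. There is a skeleton for $w$ with root label $A$ and weight $\theta$ if and only if there is an $A$-tree whose yield $\gamma$ satisfies $h(\gamma)=w$ and $\omega(\gamma)=\theta$. In particular, $w\in L(\mathcal G)$ if and only if $w$ has a skeleton with root label $I$ and weight in $S$.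
\end{lemma}

\begin{proof}
Given a skeleton, replace each node $\nu$ by a silent $(A_\nu,B_\nu)$-context of weight $v_\nu$ and apply at its foot the rule $B_\nu\to A_{\nu'}A_{\nu''}$ or $B_\nu\to t_\nu$. The result is an $A$-tree. Its terminals are the $t_\nu$, in the same order, and silent ones, so its yield has image $w$ and weight $\theta$.

Conversely, call a nonterminal node of the given $A$-tree \emph{live} if the yield below it has nonempty image under $h$. The root is live. A live node either (1) has a rule $B\to t$ with $t$ not silent, or (2) has two live children, or (3) has exactly one live child. From the root, or from a child of a node of type (2), follow live children through nodes of type (3) until the first node of type (1) or (2). If the starting node is labeled $A'$ and the node reached is labeled $B'$, the part of the tree between them is a silent $(A',B')$-context, trivial if the two nodes coincide. Contract it to one node with labels $A',B'$ and the weight of the context. Every terminal of the tree is either the child of a node of type (1) or lies in exactly one of these contexts, so we obtain a skeleton for $w$ of weight $\omega(\gamma)$.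
\end{proof}

\subsection{Linear weights}

In a skeleton, the shape and the nonterminals have size $O(n)$, and only the vectors $v_\nu$ are unbounded. They are constrained only by $v_\nu\in H_{A_\nu,B_\nu}$ and through their sum. With the shape fixed, choosing them is an integer linear system in a bounded number of unknowns whose right-hand side is $O(n)$, and Lemma~\ref{lem:integer} supplies a small solution.

\begin{lemma}\label{lem:small}
There is an integer $C$ depending only on $\mathcal G$ such that every $w\in L(\mathcal G)$ of length $n\ge1$ has a skeleton with root label $I$ and weight in $S$ all of whose subskeletons have weight in $[-Cn,Cn]^d$.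
\end{lemma}

\begin{proof}
Write each $H_{A,B}$ as a finite union of linear sets, and index all these sets, over all pairs $(A,B)$, by a finite set $\Lambda$: the index $\ell$ determines a pair $(A,B)$ and a set $b_\ell+\sum_{p\in P_\ell}\mathbb Np\subseteq H_{A,B}$. Let $c_0$ bound the norms $\|\cdot\|_\infty$ of all $b_\ell$, all $p\in P_\ell$ and all $\omega(t)$.

Take a skeleton for $w$ with root label $I$ and weight in $S$. For each node $\nu$ choose an index $\ell(\nu)$ belonging to the pair $(A_\nu,B_\nu)$ and numbers $y_{\nu,p}\in\mathbb N$ with $v_\nu=b_{\ell(\nu)}+\sum_{p\in P_{\ell(\nu)}}y_{\nu,p}\,p$. Let $\Lambda'\subseteq\Lambda$ be the set of indices chosen. The weight of the skeleton is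
\[
\beta+\sum_{\ell\in\Lambda'}\sum_{p\in P_\ell}z_{\ell,p}\,p,\qquad\text{where}\quad \beta=\sum_\nu b_{\ell(\nu)}+\sum_{\nu\text{ leaf}}\omega(t_\nu),\quad z_{\ell,p}=\sum_{\nu:\,\ell(\nu)=\ell}y_{\nu,p}.
\]
The sum $\beta$ has $(2n-1)+n$ terms, so $\|\beta\|_\infty\le3c_0n$. The weight lies in $S$ exactly when $D_{\Lambda'}z\ge\eta-E\beta$, where $D_{\Lambda'}$ is the matrix with columns $Ep$ indexed by the pairs $(\ell,p)$, $\ell\in\Lambda'$, $p\in P_\ell$. The right-hand side has norm at most $c_1n$ with $c_1$ depending only on $E$, $\eta$, $c_0$, and there are finitely many matrices $D_{\Lambda'}$. By Lemma~\ref{lem:integer} the system has a solution $z'$ in nonnegative integers with $\|z'\|_\infty\le c_2n$, where $c_2=(1+c_1)\max_{\Lambda'}C_{D_{\Lambda'}}$.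

Now change the vectors. For each $\ell\in\Lambda'$ choose one node $\nu$ with $\ell(\nu)=\ell$ and set $v_\nu=b_\ell+\sum_{p\in P_\ell}z'_{\ell,p}\,p$; such a node exists because the unknowns range over $\Lambda'$ only. At all other nodes set $v_\nu=b_{\ell(\nu)}$. Each new $v_\nu$ lies in $H_{A_\nu,B_\nu}$, so this is a skeleton for $w$ with root label $I$, and its weight $\beta+\sum z'_{\ell,p}\,p$ lies in $S$. The norms of all its vectors $v_\nu$ and $\omega(t_\nu)$ add up to at most $3c_0n+c_0c_2n\sum_{\ell\in\Lambda}|P_\ell|$, and this bounds the weight of every subskeleton.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:exchange}]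
Write $L=L_0\cup\bigcup_{i=1}^eL(\mathcal G_i)$ as in Proposition~\ref{prop:normal}, and let $\mathcal N_i$, $d_i$, $C_i$ be the nonterminals, the dimension and the constant of Lemma~\ref{lem:small} for $\mathcal G_i$. For each $w\in L$ of length $n\ge2$ choose $i$ with $w\in L(\mathcal G_i)$ and a skeleton as in Lemma~\ref{lem:small}. Starting at the root, which has $n>2n/3$ leaves below it, move to a child with at least half of the leaves until the current node $\nu$ has at most $2n/3$ leaves below it. This happens at the latest at a leaf, since $1\le2n/3$. The parent of $\nu$ has more than $2n/3$ leaves, so $\nu$ has more than $n/3$. Thus $w=uvz$, where $v$ is the word of the subskeleton at $\nu$ and $n/3<|v|\le2n/3$. Let $\theta$ be the weight of this subskeleton, and put two words in the same class if they have the same tuple $(i,A_\nu,|u|,|v|,\theta)$. The number of classes is at most $p(n)=\sum_i|\mathcal N_i|\,n^2(2C_in+1)^{d_i}$.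

Let $uvz$ and $u'v'z'$ be in the same class. In the skeleton of $uvz$ replace the subskeleton for $v$ by the subskeleton for $v'$. The two have the same root label, so the rule at the parent of $\nu$ still fits, and the same weight, so the total weight is unchanged. By Lemma~\ref{lem:skeleton}, $uv'z\in L(\mathcal G_i)\subseteq L$.
\end{proof}

The bound $p(n)$ is a polynomial because the dimension $d_i=2\kappa(\kappa(2r+1)+1)$ does not depend on the input. This is where the finite number of counters and reversals enters the counting.

\section{Rule counts}\label{sec:counts}

For Theorem~\ref{thm:bounded} we want to know which parts of a derivation can be repeated without bound. Since the weight of a tree depends only on how often each rule is used, we describe the vectors of rule counts that occur.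

Fix a constrained grammar $\mathcal G$. The \emph{count vector} of a tree or context is the vector $y\in\mathbb N^R$ in which $y_\rho$ is the number of nodes at which the rule $\rho$ is applied. For $y\in\mathbb Z^R$ let $\omega(y)$ be the sum of $y_\rho\,\omega(t)$ over the rules $\rho=(A\to t)$; for a count vector of a tree this is the weight of the yield. For $A\in\mathcal N$ put
\[
\operatorname{out}_A(y)=\sum_{\rho\text{ with left side }A}y_\rho,\qquad \operatorname{in}_A(y)=\sum_{\rho\in R}y_\rho\cdot\#_A(\rho),
\]
where $\#_A(\rho)\in\{0,1,2\}$ is the number of occurrences of $A$ in the right side of $\rho$. For $c\in\mathbb N^{\mathcal N}$, the vector $y$ is \emph{$c$-balanced} if $\operatorname{out}_A(y)=c_A+\operatorname{in}_A(y)$ for all $A$. We say \emph{$I$-balanced} when $c$ is the unit vector of $I$. In an $I$-tree every nonterminal node has a rule and every nonterminal node but the root occurs in a right side, so the count vector is $I$-balanced. In a loop the foot has no rule and the root occurs in no right side, and both have the same label, so the count vector is $0$-balanced.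

Balance is not sufficient: with rules $I\to t$, $A\to AB$, $B\to t$, the vector $(1,1,1)$ is $I$-balanced, but it describes a tree together with a loop at $A$ that cannot be attached to it. For $U\subseteq R$, the \emph{graph of $U$} has an edge $A\to B$ whenever some rule of $U$ has left side $A$ and contains $B$ in its right side. Call $U$ \emph{connected} if every left side of a rule of $U$ is reachable from $I$ in this graph ($I$ being reachable from itself). The support $\operatorname{supp}(y)=\{\rho : y_\rho>0\}$ of the count vector of an $I$-tree is connected: follow the path from the root to a node where the rule is applied.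

\begin{lemma}[cf.~\cite{Esp}]\label{lem:euler}
A vector $y\in\mathbb N^R$ is the count vector of an $I$-tree if and only if it is $I$-balanced and $\operatorname{supp}(y)$ is connected.
\end{lemma}

\begin{proof}
Necessity was shown above. For sufficiency we first prove a completion principle.

\emph{$(*)$ If $y''\in\mathbb N^R$ is $c$-balanced, there is a family of trees, consisting of $c_A$ $A$-trees for each $A$, whose count vectors add up to a vector $\le y''$.} Start with $c_A$ open nodes labeled $A$ for each $A$. If $c_A>0$, then $\operatorname{out}_A(y'')>0$, so $y''$ contains a rule $\rho$ with left side $A$. Apply it to an open node labeled $A$ and remove one copy of $\rho$ from $y''$. For each $B$, $\operatorname{in}_B$ drops by $\#_B(\rho)$ while $c_B$ gains $\#_B(\rho)$ from the new open nodes; and $\operatorname{out}_A$ and $c_A$ both drop by one. So the remaining vector is balanced for the new vector of open nodes. The process stops because $y''$ decreases, and it can stop only when no node is open.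

Let $y$ be $I$-balanced with connected support. By $(*)$ there is an $I$-tree with count vector $\le y$. Among these choose a tree $\mathcal T$ with the largest number of nodes, let $y'$ be $y$ minus the count vector of $\mathcal T$, and suppose $y'\ne0$. The vector $y'$ is $0$-balanced. We find a loop with count vector $\le y'$ at a nonterminal that occurs in $\mathcal T$.

Let $\Gamma$ be the graph of $\operatorname{supp}(y')$, with vertex set the nonterminals that occur in rules of $\operatorname{supp}(y')$. Since $\operatorname{out}_A(y')=\operatorname{in}_A(y')$, a nonterminal is a left side in $\operatorname{supp}(y')$ if and only if it occurs in a right side. So every vertex of $\Gamma$ is a left side and has a predecessor in $\Gamma$. Let $\mathcal C$ be a strongly connected component of $\Gamma$ that no edge enters from outside. Every vertex of $\mathcal C$ lies on a cycle: by strong connectivity if $|\mathcal C|\ge2$, and because the single vertex is its own predecessor if $|\mathcal C|=1$.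

Some vertex of $\mathcal C$ occurs in $\mathcal T$. To see this, take $B\in\mathcal C$. It is the left side of a rule in $\operatorname{supp}(y)$, so there is a path $I=A_0\to A_1\to\dots\to A_q=B$ in the graph of $\operatorname{supp}(y)$. Let $j$ be the last index such that $A_j$ occurs in $\mathcal T$; it exists because $A_0=I$ does. For $j'\ge j$, a rule of $\operatorname{supp}(y)$ that gives the edge $A_{j'}\to A_{j'+1}$ is not used in $\mathcal T$, since $A_{j'+1}$ does not occur there, and so it lies in $\operatorname{supp}(y')$. Thus $D:=A_j$ equals $B$ or reaches $B$ in $\Gamma$, and $D\in\mathcal C$ because no edge enters $\mathcal C$.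

Take a simple cycle of $\Gamma$ through $D$ and a rule of $\operatorname{supp}(y')$ for each of its edges. These rules have distinct left sides, so they are distinct, and $y'':=y'-(\text{one copy of each})\ge0$. Applying them along the cycle gives a tree with root $D$, one distinguished leaf $D$, and further open leaves, counted by a vector $c$. For each $A$, the number of occurrences of $A$ in the right sides of the cycle rules is $c_A+\chi_A$, where $\chi_A=1$ if $A$ is on the cycle and $0$ otherwise. Hence
\[
\operatorname{out}_A(y'')=\operatorname{out}_A(y')-\chi_A=\operatorname{in}_A(y')-\chi_A=\operatorname{in}_A(y'')+c_A ,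
\]
and $(*)$ completes the open leaves with rules from $y''$. The result is a nontrivial loop at $D$ with count vector $\le y'$. Inserting it at a node of $\mathcal T$ labeled $D$ gives a larger $I$-tree with count vector $\le y$, a contradiction. So $y'=0$.
\end{proof}

Connectedness is not a linear condition, but it depends only on the support, so we fix the support. For a connected set $U\subseteq R$ let
\[
Y_U=\{y\in\mathbb N^R : y\text{ is $I$-balanced},\ \operatorname{supp}(y)=U,\ \omega(y)\in S\},
\]
and let $L_U$ be the set of words $h(\gamma)$, where $\gamma$ is the yield of an $I$-tree with count vector in $Y_U$.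

\begin{proposition}\label{prop:Y}
We have $L(\mathcal G)=\bigcup_UL_U$, the union over the connected sets $U\subseteq R$, and every $y\in Y_U$ is the count vector of an $I$-tree. Moreover,
\[
Y_U=F_U+\sum_{p\in P_U}\mathbb Np
\]
for finite sets $F_U\subseteq Y_U$ and $P_U\subseteq\mathbb N^R$, where each $p\in P_U$ is $0$-balanced and has support in $U$.
\end{proposition}

\begin{proof}
The first sentence follows from Lemma~\ref{lem:euler}. The set $Y_U$ is defined by the balance equations, the conditions $y_\rho\ge1$ for $\rho\in U$ and $y_\rho=0$ for $\rho\notin U$, and $E\omega(y)\ge\eta$. Apply Lemma~\ref{lem:integer}. The elements of $P_U$ satisfy the same system with right-hand side $0$, which includes $0$-balance and $p_\rho=0$ for $\rho\notin U$.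
\end{proof}

\begin{corollary}\label{cor:parikh}
The Parikh image of every NPCM language is semilinear.
\end{corollary}

\begin{proof}
If $\gamma$ is the yield of a tree with count vector $y$, the Parikh vector of $h(\gamma)$ is the sum of $y_\rho$ times the Parikh vector of $h(t)$ over the rules $\rho=(A\to t)$, a linear function of $y$. So the Parikh image of $L(\mathcal G)$ is a linear image of the semilinear set $\bigcup_UY_U$. Apply Proposition~\ref{prop:normal}; the set $L_0$ contributes at most the zero vector.
\end{proof}

\section{Languages of proper powers}\label{sec:powers}

The proof of Theorem~\ref{thm:bounded} has three parts. A lemma on words shows that a language of proper powers contains no large family in which left and right factors are chosen freely in nested fashion. It follows that the loops that can be repeated without bound produce commuting words. Finally, a tree is built from such loops and a bounded number of other pieces.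

\subsection{Two lemmas on words}

\begin{lemma}\label{lem:commute}
If the words of a set $W\subseteq\Sigma^*$ commute pairwise, then $W\subseteq x^*$ for some word $x$.
\end{lemma}

\begin{proof}
If $W\subseteq\{\lambda\}$ take $x=\lambda$. Otherwise let $u,v\in W$ be nonempty. The words $u^{|v|}$ and $v^{|u|}$ commute and have the same length, so they are equal, and $uuu\cdots=vvv\cdots$. Hence all nonempty words of $W$ define the same infinite word $\xi$. Let $\Pi$ be the set of $s\in\mathbb N$ such that deleting the first $s$ letters of $\xi$ gives $\xi$ again. If $s\le s'$ lie in $\Pi$, then so does $s'-s$: deleting $s'-s$ letters from $\xi$ is deleting $s'-s$ letters from $\xi$ with $s$ letters deleted, which gives $\xi$. By division with remainder, every element of $\Pi$ is a multiple of the least positive element $s_0$. Let $x$ be the prefix of $\xi$ of length $s_0$, so $\xi=xxx\cdots$. Each nonempty $v\in W$ is a prefix of $\xi$ with $|v|\in\Pi$, so $v\in x^*$.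
\end{proof}

Nesting $n$ loops, each chosen from two, produces words of the form
\begin{equation}\label{eq:W}
W_\sigma=w_0\;u_{\sigma_1}u_{\sigma_2}\cdots u_{\sigma_n}\;w_1\;v_{\sigma_n}\cdots v_{\sigma_2}v_{\sigma_1}\;w_2,\qquad\sigma\in\{1,2\}^n .
\end{equation}
We call the occurrence of $u_{\sigma_i}$ the \emph{$i$-th left block} and that of $v_{\sigma_i}$ the \emph{$i$-th right block}. The choice $\sigma_i$ links these two blocks, and the links are nested. A power, on the other hand, links each position to its translate by the period, and translation preserves order. The two patterns can agree for at most one $i$. Figure~\ref{fig:nested} shows the case $n=3$, $u_1=v_1=a$, $u_2=v_2=b$, $w_0=w_2=a$, $w_1=aa$. The halves of $W_\sigma$ are $a\,u_{\sigma_1}u_{\sigma_2}u_{\sigma_3}\,a$ and $a\,u_{\sigma_3}u_{\sigma_2}u_{\sigma_1}\,a$. The choice $\sigma_2$ is free, since the shift by $5$ maps the second left block to the second right block, but $W_\sigma$ is a square only if $\sigma_1=\sigma_3$.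

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,0) rectangle (10,0.6);
\foreach \p in {1,2,3,4,6,7,8,9} \draw (\p,0) -- (\p,0.6);
\node at (0.5,0.3) {$w_0$}; \node at (5,0.3) {$w_1$}; \node at (9.5,0.3) {$w_2$};
\node at (1.5,0.3) {$u_{\sigma_1}$}; \node at (2.5,0.3) {$u_{\sigma_2}$}; \node at (3.5,0.3) {$u_{\sigma_3}$};
\node at (6.5,0.3) {$v_{\sigma_3}$}; \node at (7.5,0.3) {$v_{\sigma_2}$}; \node at (8.5,0.3) {$v_{\sigma_1}$};
\draw (1.5,0.65) to[bend left=35] (8.5,0.65);
\draw (2.5,0.65) to[bend left=35] (7.5,0.65);
\draw (3.5,0.65) to[bend left=35] (6.5,0.65);
\draw[->,dashed] (1.5,-0.05) to[bend right=35] (6.5,-0.05);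
\draw[->,dashed] (2.5,-0.05) to[bend right=35] (7.5,-0.05);
\draw[->,dashed] (3.5,-0.05) to[bend right=35] (8.5,-0.05);
\end{tikzpicture}
\caption{A word $w_0u_{\sigma_1}u_{\sigma_2}u_{\sigma_3}w_1v_{\sigma_3}v_{\sigma_2}v_{\sigma_1}w_2$ of length $10$. Solid arcs join the two blocks governed by the same choice $\sigma_i$; they are nested. Dashed arrows join positions at distance $5$, which must carry equal letters in a square; they cross. Only for $i=2$ do the two kinds of link coincide.}\label{fig:nested}
\end{figure}

\begin{lemma}\label{lem:nested}
Let $u_1,u_2,v_1,v_2\in\Sigma^*$ with $|u_1|=|u_2|$ and $|v_1|=|v_2|$, and let $c>0$. Suppose that for every $n\ge1$ there are words $w_0,w_1,w_2$ such that all $2^n$ words $W_\sigma$ in \eqref{eq:W} are proper powers of length at most $cn$. Then $u_1=u_2$ and $v_1=v_2$.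
\end{lemma}

\begin{proof}
Suppose $u_1\ne u_2$. Let $s=|u_1|\ge1$ and choose $\delta<s$ with $u_1[\delta]\ne u_2[\delta]$. Fix $n$. All $W_\sigma$ have the same length $N\ge1$, each block occupies positions that do not depend on $\sigma$, and the letter at position $t_i=|w_0|+(i-1)s+\delta$ determines $\sigma_i$. In particular $\sigma\mapsto W_\sigma$ is injective. For each divisor $k\ge2$ of $N$ let $Q_k$ be the set of $\sigma$ such that $W_\sigma$ is a $k$-th power, and let $m=N/k$. By hypothesis the sets $Q_k$ cover $\{1,2\}^n$. We bound $|Q_k|$.

\emph{Case $m<s$.} A $k$-th power of length $N$ is determined by its prefix of length $m$, so $|Q_k|\le|\Sigma|^s$.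

\emph{Case $m\ge s$.} Let $t_i^+=(t_i+m)\bmod N$. For $\sigma\in Q_k$ we have $W_\sigma[t_i]=W_\sigma[t_i^+]$ for all $i$. This equation restricts $\sigma_i$ unless its right side also depends on $\sigma_i$, that is, unless $t_i^+$ lies in the $i$-th left or right block. Either $t_i^+=t_i+m$, or $t_i^+=t_i-(k-1)m$; since $k\ge2$, in both cases $|t_i^+-t_i|\ge m\ge s$, so $t_i^+$ is not in the $i$-th left block. If $t_i^+$ is in the $i$-th right block, then $t_i^+>t_i$, so $t_i^+=t_i+m$. If this happened for two indices $i<j$, then $t_i^+<t_j^+$, although the $j$-th right block precedes the $i$-th. So it happens for at most one index. Let $V$ be the set of the other indices, $|V|\ge n-1$. For $i\in V$, either $t_i^+$ lies in $w_0$, $w_1$ or $w_2$ and the letter $W_\sigma[t_i^+]$ does not depend on $\sigma$, or $t_i^+$ lies in a block with index $\phi(i)\ne i$ and the letter depends only on $\sigma_{\phi(i)}$.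

The equations may be redundant (in Figure~\ref{fig:nested}, those for $i=1$ and $i=3$ say the same), so we select a subset in which no equation refers to another selected index. Consider the graph on $V$ with edges $\{i,\phi(i)\}$ for those $i$ with $\phi(i)$ defined and in $V$. The subgraph induced on a nonempty $V'\subseteq V$ has at most $|V'|$ edges, one for each $i\in V'$, so it has a vertex of degree at most $2$. Removing such vertices one at a time and coloring them greedily in the reverse order colors the graph with three colors. The largest color class $H$ has $|H|\ge(n-1)/3$, and $\phi(i)\notin H$ for all $i\in H$ with $\phi(i)$ defined. Fix the values $\sigma_j$ for $j\notin H$. For $i\in H$ the letter $W_\sigma[t_i^+]$ is then fixed, and $W_\sigma[t_i]=u_{\sigma_i}[\delta]$ equals it for at most one value of $\sigma_i$. Hence $|Q_k|\le2^{n-|H|}\le2^{(2n+1)/3}$.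

There are at most $N\le cn$ values of $k$; this is the only use of the length bound. So $2^n\le cn\,\bigl(|\Sigma|^s+2^{(2n+1)/3}\bigr)$ for all $n$, which is false for large $n$. Therefore $u_1=u_2$. The reversed words
\[
W_\sigma^R=w_2^R\;v_{\sigma_1}^R\cdots v_{\sigma_n}^R\;w_1^R\;u_{\sigma_n}^R\cdots u_{\sigma_1}^R\;w_0^R
\]
have the form \eqref{eq:W} and are proper powers of the same length, so the same argument gives $v_1^R=v_2^R$.
\end{proof}

\subsection{Repeatable loops commute}

For the rest of this section fix a constrained grammar $\mathcal G$ such that every word of $L(\mathcal G)$ is a proper power, and a connected set $U$ with $Y_U\ne\emptyset$. With $F_U,P_U$ as in Proposition~\ref{prop:Y}, put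
\[
p^*=\sum_{p\in P_U}p,\qquad U_\infty=\operatorname{supp}(p^*)\subseteq U .
\]
The rules in $U_\infty$ are called \emph{repeatable}; they are the rules $\rho$ for which $y_\rho$ is unbounded on $Y_U$. A loop is \emph{repeatable} if all its rules are.

A repeatable loop cannot in general be inserted on its own. In the grammar for $\{a^nb^n\}$ after Definition~\ref{def:constrained}, a loop that adds an $a$ changes the weight and must be compensated by a loop that adds a $b$. We therefore start from a vector of $Y_U$ far out in the direction $p^*$, subtract the rules of the loops we want, realize the remainder as a tree by Lemma~\ref{lem:euler}, and put the loops back in any order. To have two alternatives with the same count vector, we use the two compositions of two given loops.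

\begin{lemma}\label{lem:loops}
For each $A\in\mathcal N$ there are words $x_A,x'_A\in\Sigma^*$ such that $h(\alpha)\in x_A^*$ and $h(\beta)\in(x'_A)^*$ for the sides $(\alpha,\beta)$ of every repeatable loop at $A$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:commute} it suffices to show: if $(\alpha_1,\beta_1)$ and $(\alpha_2,\beta_2)$ are the sides of repeatable loops at $A$, then $h(\alpha_1)$ commutes with $h(\alpha_2)$ and $h(\beta_1)$ with $h(\beta_2)$. The trivial loop has empty sides, so assume that both loops are nontrivial. Then $A$ is the left side of a rule in $U_\infty$. Gluing one loop at the foot of the other gives two loops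
\[
\mathcal D_1:\ A\Rightarrow^*\alpha_1\alpha_2\,A\,\beta_2\beta_1,\qquad\mathcal D_2:\ A\Rightarrow^*\alpha_2\alpha_1\,A\,\beta_1\beta_2
\]
with the same count vector $\delta$, which is $0$-balanced and supported in $U_\infty$. Choose $\mu\in\mathbb N$ with $\delta\le\mu p^*$, and $y_0\in F_U$. For $n\ge1$ let
\[
y_n=y_0+n(\mu p^*-\delta).
\]
This vector is $I$-balanced, since $y_0$ is $I$-balanced and $p^*,\delta$ are $0$-balanced. Its support is $U$, since $y_n\ge y_0$ and $p^*$ is supported in $U$. Its weight need not lie in $S$, but Lemma~\ref{lem:euler} does not require that: $y_n$ is the count vector of an $I$-tree $\mathcal T_n$. This tree uses every rule of $U$, so it has a node labeled $A$. Let $(\gamma_0,\gamma_2)$ be the sides of the context above this node and $\gamma_1$ the yield below it, and put $w_i=h(\gamma_i)$.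

For $\sigma\in\{1,2\}^n$ insert $\mathcal D_{\sigma_1},\dots,\mathcal D_{\sigma_n}$ at this node, the first outermost. The count vector becomes $y_n+n\delta=y_0+n\mu p^*\in Y_U$. The image of the yield under $h$ therefore lies in $L(\mathcal G)$ and is a proper power. It is the word $W_\sigma$ of \eqref{eq:W} with
\[
u_1=h(\alpha_1\alpha_2),\quad u_2=h(\alpha_2\alpha_1),\quad v_1=h(\beta_2\beta_1),\quad v_2=h(\beta_1\beta_2),
\]
and $|u_1|=|u_2|$, $|v_1|=|v_2|$. Each letter of $W_\sigma$ comes from one application of a rule, so $|W_\sigma|\le\|y_0\|_1+n\mu\|p^*\|_1\le cn$ with $c=\|y_0\|_1+\mu\|p^*\|_1$. Lemma~\ref{lem:nested} gives $u_1=u_2$ and $v_1=v_2$.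
\end{proof}

\subsection{Trees with few exceptional nodes}

Call a node of a tree \emph{exceptional} if the rule applied at it is not repeatable. We peel repeatable loops off the top of a tree. A node $\nu$ can serve as the foot of such a loop only if no exceptional node lies outside the subtree at $\nu$. So call a nonterminal node $\nu$ of a tree \emph{central} if the subtree at $\nu$ (which includes $\nu$) contains all exceptional nodes of the tree. The root is always central. If there is no exceptional node, all nonterminal nodes are central; otherwise the central nodes form the path from the root to the lowest common ancestor of the exceptional nodes.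

\begin{lemma}\label{lem:Z}
For $A\in\mathcal N$, $g\ge-1$ and $\mathcal W\subseteq\mathcal N$ let $Z(A,g,\mathcal W)$ be the set of words $h(\gamma)$, where $\gamma$ is the yield of an $A$-tree with at most $g$ exceptional nodes in which all central nodes have labels in $\mathcal W$. Then $Z(A,g,\mathcal W)$ is bounded.
\end{lemma}

\begin{proof}
We use induction on $g$ and, for fixed $g$, on $|\mathcal W|$. The set is empty if $g=-1$, and also if $A\notin\mathcal W$, because the root is central. Let $g\ge0$ and $A\in\mathcal W$. By induction the set
\[
Z'=\bigcup_{B\in\mathcal N}\bigl(Z(B,g-1,\mathcal N)\cup Z(B,g,\mathcal W\setminus\{A\})\bigr)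
\]
is bounded. We show that $Z(A,g,\mathcal W)\subseteq x_A^*\,\bigl(\Sigma\cup\{\lambda\}\cup Z'Z'\bigr)\,(x'_A)^*$, which is bounded.

Take a tree $\mathcal T$ as in the definition. Among the central nodes labeled $A$, of which the root is one, choose $\nu$ of largest depth. The context above $\nu$ is a loop at $A$ without exceptional nodes, hence repeatable, and by Lemma~\ref{lem:loops} its sides have images in $x_A^*$ and $(x'_A)^*$. If the rule at $\nu$ is $A\to t$, the yield below $\nu$ has image in $\Sigma\cup\{\lambda\}$. Otherwise let $\mathcal T'$ be the subtree at one of the two children of $\nu$, with root label $B$. If $\mathcal T'$ misses an exceptional node of $\mathcal T$, it has at most $g-1$ exceptional nodes, and its yield has image in $Z(B,g-1,\mathcal N)$. If $\mathcal T'$ contains all exceptional nodes of $\mathcal T$, then every central node of $\mathcal T'$ is central in $\mathcal T$ and deeper than $\nu$, so its label lies in $\mathcal W\setminus\{A\}$, and the yield of $\mathcal T'$ has image in $Z(B,g,\mathcal W\setminus\{A\})$. In both cases the image is in $Z'$.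
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bounded}]
Let $L$ be an NPCM language of proper powers. By Propositions~\ref{prop:normal} and~\ref{prop:Y}, $L$ is the union of a subset of $\{\lambda\}$ and finitely many sets $L_U$, each belonging to a constrained grammar $\mathcal G$ with $L(\mathcal G)\subseteq L$ and a connected $U$ with $Y_U\ne\emptyset$. It suffices to show that each such $L_U$ is bounded. A vector $y=y_0+\sum_pn_p\,p\in Y_U$ with $y_0\in F_U$ agrees with $y_0$ outside $U_\infty$. So an $I$-tree with count vector in $Y_U$ has at most $g=\max_{y_0\in F_U}\|y_0\|_1$ exceptional nodes, and $L_U\subseteq Z(I,g,\mathcal N)$ is bounded by Lemma~\ref{lem:Z}.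
\end{proof}

\begin{proof}[Second proof of Theorem~\ref{thm:copy}]
All words of $L_{\mathrm{copy}}$ are proper powers. It has $2^m$ words of length $2m$, while a language contained in $v_1^*\cdots v_l^*$ has at most $(2m+1)^l$. So $L_{\mathrm{copy}}$ is not bounded, and Theorem~\ref{thm:bounded} applies.
\end{proof}

\section{The classification}\label{sec:class}

Once a language is known to be bounded, its words are described by exponent vectors, and Corollary~\ref{cor:parikh} controls these. For nonempty words $u_1,\dots,u_l$ and $i\in\mathbb N^l$ write $u^i=u_1^{i_1}\cdots u_l^{i_l}$.

\begin{lemma}\label{lem:exponents}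
If $L$ is an NPCM language and $u_1,\dots,u_l$ are nonempty words, not necessarily distinct, then $\{i\in\mathbb N^l : u^i\in L\}$ is semilinear.
\end{lemma}

\begin{proof}
Let $M$ accept $L$ and let $c_1,\dots,c_l$ be distinct new letters. The set in question is the Parikh image of $\hat L=\{c_1^{i_1}\cdots c_l^{i_l} : u^i\in L\}$, so by Corollary~\ref{cor:parikh} it suffices to accept $\hat L$ by an NPCM $\hat M$. The finite control of $\hat M$ holds a state of $M$, an index $j$, initially $1$, and a buffer containing a suffix of $u_j$, initially empty. With empty buffer, $\hat M$ may read a letter $c_{j'}$ with $j'\ge j$, set $j:=j'$ and load $u_{j'}$ into the buffer, leaving stack and counters unchanged. Each transition of $M$ is simulated by a $\lambda$-move, which removes the first letter of the buffer if the transition reads that letter, and leaves the buffer alone if the transition is a $\lambda$-move. Final states are those with a final state of $M$ and empty buffer. Loading needs a nonempty stack, which is no restriction, since $M$ cannot read further letters once its stack is empty. The counters of $\hat M$ change as in a computation of $M$, so they are reversal-bounded, and $L(\hat M)=\hat L$.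
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
We prove (a)$\Rightarrow$(b)$\Rightarrow$(c)$\Rightarrow$(a) and (b)$\Leftrightarrow$(d). Let $L=\{x^k : x\in X\}$.

(a)$\Rightarrow$(b). By Theorem~\ref{thm:bounded}, $L\subseteq v_1^*\cdots v_s^*$ with nonempty $v_j$. A prefix of $v_1^{i_1}\cdots v_s^{i_s}$ has the form $v_1^{i_1}\cdots v_{j-1}^{i_{j-1}}v_j^{i}\,y$ with $y$ a prefix of $v_j$, so it lies in $v_1^*\cdots v_s^*\,\Phi$, where $\Phi$ is the finite set of prefixes of the $v_j$. Each $x\in X$ is a prefix of $x^k\in L$, so $X$ is bounded, say $X\subseteq u_1^*\cdots u_l^*$. Apply Lemma~\ref{lem:exponents} to $L$ and the list $u_1,\dots,u_l$ repeated $k$ times: the set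
\[
J'=\{(i^{(1)},\dots,i^{(k)})\in(\mathbb N^l)^k : u^{i^{(1)}}\cdots u^{i^{(k)}}\in L\}
\]
is semilinear. Let $J=\{i\in\mathbb N^l : (i,\dots,i)\in J'\}$. It is semilinear, as an instance of the closure of semilinear sets under intersection and projection (Ginsburg--Spanier); here is the direct argument. For a linear component $b+\sum_{p\in P}\mathbb Np$ of $J'$, the vectors $(n_p)\in\mathbb N^P$ for which the $k$ blocks of $b+\sum_pn_p\,p$ are equal form the solution set of an integer linear system, which is semilinear by Lemma~\ref{lem:integer}; and $J$ is the union, over the components, of the images of these sets under the affine maps sending $(n_p)$ to the first block of $b+\sum_pn_p\,p$. Finally, $i\in J$ means $(u^i)^k=x^k$ for some $x\in X$, and then $|u^i|=|x|$ and $u^i=x$. So $i\in J$ if and only if $u^i\in X$, and $X=\{u^i : i\in J\}$ because $X\subseteq u_1^*\cdots u_l^*$.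

(b)$\Rightarrow$(c). We use $kl$ counters, arranged in $k$ groups of $l$. In a first phase, consisting of $\lambda$-moves, the machine guesses a linear component $b+\sum_{p\in P}\mathbb Np$ of $J$, adds $b$ to every group, and then any number of times chooses $p\in P$ and adds $p$ to every group. Adding a fixed vector in $\mathbb N^l$ takes a bounded number of increments, controlled by the states. Afterwards every group holds the same vector $i$, and every $i\in J$, and no other vector, can arise. In the second phase the machine treats the counters in order: for the $j$-th counter of a group, as long as it is positive, it decrements it and reads $u_j$; when it is zero, it passes to the next counter. After the last counter it enters a final state that has no outgoing transition. Each counter first only increases and then only decreases, and the stack is not used. The accepted words are the $(u^i)^k$ with $i\in J$, which form $L$.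

(c)$\Rightarrow$(a) holds because a counter machine is an NPCM.

(b)$\Rightarrow$(d). The same machine with one group instead of $k$ accepts $X$, and $X\subseteq u_1^*\cdots u_l^*$.

(d)$\Rightarrow$(b). If $X\subseteq u_1^*\cdots u_l^*$ is an NPCM language, then $J=\{i : u^i\in X\}$ is semilinear by Lemma~\ref{lem:exponents}, and $X=\{u^i : i\in J\}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Esp}
Esparza, Fund. Inform. 31 (1997).

\bibitem{IM}
Oscar H. Ibarra and Ian McQuillan, \emph{State Grammars with Stores}, arXiv:2212.03992 (2022).

\end{thebibliography}
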